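\title{Algebraicity and local finiteness of Dupin hypersurfaces in Euclidean space}

\begin{abstract}
A smooth hypersurface in $\mathbf R^n$ is Dupin if every principal curvature is constant along its curvature surfaces; the number of distinct principal curvatures is allowed to vary. We prove that every connected Dupin hypersurface is real analytic and lies in the zero set of an irreducible polynomial whose degree is bounded in terms of $n$ alone. Consequently the set where the number of principal curvatures is locally constant has finitely many components near each point, and every connected Dupin hypersurface has the local finiteness property. The proof combines a uniform degree bound for proper Dupin hypersurfaces, obtained by transporting jets along the leaves of the principal foliations, with a rigidity statement for smooth functions that are algebraic of bounded degree on a dense open set.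
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $n\ge2$ and $\ell=n-1$, smooth means $C^\infty$, and a hypersurface is a smooth submanifold $M\subset\mathbf R^n$ of dimension $\ell$. (For $n=1$ a connected hypersurface is a point.) A local field $N$ of unit normals defines the shape operator $A$ by $dN(\xi)=-A\xi$. It is a self-adjoint endomorphism of each tangent space; its eigenvalues are the \emph{principal curvatures} and its eigenspaces the \emph{principal spaces}. Replacing $N$ by $-N$ replaces $A$ by $-A$ and affects none of the notions below.

A \emph{curvature surface} of $M$ is a connected submanifold $L\subset M$ such that for each $p\in L$ the tangent space $T_pL$ is equal to a principal space of $A$ at $p$. The corresponding principal curvature $\lambda$ is a smooth function on $L$, because $\lambda=\langle AY,Y\rangle$ for any local unit vector field $Y$ tangent to $L$. The hypersurface $M$ is \emph{Dupin} if along each curvature surface the corresponding principal curvature is constant, and \emph{proper Dupin} if moreover the number of distinct principal curvatures is constant on $M$. For $n=2$ a connected curve is its own curvature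 surface, so the Dupin curves are those of constant curvature. Hyperplanes and round spheres are proper Dupin with one principal curvature.

Let $c(p)\in\{1,\dots,\ell\}$ be the number of distinct principal curvatures at $p$, let $\mathcal G\subset M$ be the set of points near which $c$ is constant, and let $\mathcal G^c=M\setminus\mathcal G$. The set $\mathcal G$ is open by definition, and it is dense: distinct eigenvalues stay distinct at nearby points, so $c\ge c(p)$ near $p$, and $c$ is constant near any point at which it attains its maximum over a given open set. If $M$ is Dupin, each component of $\mathcal G$ is proper Dupin. A Dupin hypersurface is thus assembled from proper Dupin pieces along the closed nowhere dense set $\mathcal G^c$, and one wants to know how complicated the assembly can be.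

A point $p\in\mathcal G^c$ is \emph{bad} if it has no open neighborhood $W$ in $M$ such that $W\cap\mathcal G$ contains finitely many connected open sets whose union is dense in $W$. In particular, if $p$ is bad then $W\cap\mathcal G$ has infinitely many components for every open neighborhood $W$ of $p$: infinitely many proper Dupin pieces crowd at $p$. Let $S\subset\mathcal G^c$ be the set of bad points. A Dupin hypersurface $M$ has the \emph{local finiteness property} if $M\setminus S$ has only finitely many connected components. The following question comes from Cecil, Chi and Jensen \cite{CCJ}.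

\medskip
\noindent\textbf{Question.} \emph{Does every connected Dupin hypersurface in $\mathbf R^n$ have the local finiteness property?}
\medskip

\begin{example}\label{ex:torus}
Let $R>r>0$, $u(\varphi)=(\cos\varphi,\sin\varphi,0)$, and let $T\subset\mathbf R^3$ be the torus of revolution
\[
X(\theta,\varphi)=(R+r\cos\theta)\,u(\varphi)+r\sin\theta\,e_3,\qquad N=-\cos\theta\,u(\varphi)-\sin\theta\,e_3 .
\]
From $N_\theta=-\frac1rX_\theta$ and $N_\varphi=-\frac{\cos\theta}{R+r\cos\theta}X_\varphi$ we read off the principal curvatures $1/r$ in the direction $\partial_\theta$ and $\cos\theta/(R+r\cos\theta)<1/r$ in the direction $\partial_\varphi$. The product $T\times\mathbf R\subset\mathbf R^4$, with coordinates $(\theta,\varphi,s)$, has the third principal curvature $0$ in the direction $\partial_s$. Each of the three functions has zero derivative in its own direction, so $T$ and $T\times\mathbf R$ are Dupin by Lemma~\ref{lem:criterion} below. On $T\times\mathbf R$ we have $c=2$ where $\cos\theta=0$ and $c=3$ elsewhere, so $\mathcal G^c=\{\cos\theta=0\}$. A small coordinate ball around a point of $\mathcal G^c$ meets $\mathcal G$ in two half-balls, so $S=\emptyset$.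

The connected open subset
\[
\{0<\theta<\tfrac\pi2\}\cup\bigcup_{k\in\mathbf Z}\{0<\theta<\pi,\ k<s<k+\tfrac12\}
\]
of $T\times\mathbf R$ is also Dupin and has no bad points, but its set $\mathcal G$ has, besides $\{0<\theta<\frac\pi2\}$, the infinitely many components $\{\frac\pi2<\theta<\pi,\ k<s<k+\frac12\}$. So finiteness of the number of components of $\mathcal G$ can only be expected locally, or for compact $M$.
\end{example}

The examples met so far are pieces of algebraic hypersurfaces, and on such a piece $\mathcal G$ is described locally by finitely many polynomial conditions; this suggests a positive answer. The reason for caution is that $M$ is only smooth. Even if each proper Dupin piece is algebraic, a smooth function can be a polynomial near every point of a dense open set without being analytic (Example~\ref{ex:cantor}). What excludes this behavior is a bound on the degree that does not depend on the piece.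

\begin{theorem}\label{thm:A}
Let $M\subset\mathbf R^n$ be a Dupin hypersurface. Then $S=\emptyset$. Hence every connected Dupin hypersurface has the local finiteness property.
\end{theorem}

A \emph{Nash function} is a smooth function whose graph is a semialgebraic set (see Section~\ref{sec:semialg}), and a hypersurface is \emph{real analytic} if it is locally the graph of a real analytic function. For a polynomial $P$, $Z(P)$ denotes its real zero set.

\begin{theorem}\label{thm:B}
There is a constant $d(n)$ depending only on $n$ such that every connected Dupin hypersurface $M\subset\mathbf R^n$ is contained in the zero set $Z(P)$ of an irreducible polynomial $P$ of degree $\le d(n)$, where $Z(P)$ is an irreducible real algebraic set of dimension $n-1$. Moreover $M$ is real analytic; each point has a neighborhood in $M$ which is the graph of a Nash function over a ball.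
\end{theorem}

\begin{theorem}\label{thm:C}
A connected smooth hypersurface is Dupin if and only if it is real analytic and contains a nonempty open subset which is proper Dupin.
\end{theorem}

The proof of Theorem~\ref{thm:A} has three steps. First, a proper Dupin hypersurface satisfies near each point a polynomial equation of degree at most $d(n)$ (Section~\ref{sec:degree}; the idea is shown on surfaces in Section~\ref{sec:model}). Second, a smooth function on a ball that is locally algebraic of bounded degree on a dense open set is algebraic on the whole ball (Section~\ref{sec:dense}); this step carries algebraicity across $\mathcal G^c$, about which nothing is assumed. Third, $\mathcal G$ is then locally semialgebraic, and semialgebraic sets have finitely many components (Section~\ref{sec:AB}). Theorem~\ref{thm:B} falls out of the same argument, and Theorem~\ref{thm:C} is proved in Section~\ref{sec:C}.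

\section{The Dupin condition and curvature spheres}\label{sec:spheres}

\subsection{Principal curvatures and principal foliations}

Individual eigenvalues of a smooth family of matrices are only continuous, but an isolated block of them has a smooth sum.

\begin{lemma}\label{lem:block}
Let $w\mapsto A(w)$ be a smooth family of real $\ell\times\ell$ matrices with real eigenvalues $\nu_1\le\dots\le\nu_\ell$, counted with multiplicity. The $\nu_s$ are continuous. If $0\le s<s'\le\ell$, then $\nu_{s+1}+\dots+\nu_{s'}$ is smooth on the open set where $\nu_s<\nu_{s+1}$ and $\nu_{s'}<\nu_{s'+1}$ (the first condition is void if $s=0$, the second if $s'=\ell$).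
\end{lemma}

\begin{proof}
The roots of the monic polynomial $\chi(\zeta)=\det(\zeta-A)$ depend continuously on its coefficients. At $w_0$ in the open set, choose a circle in $\mathbf C$ that encloses $\nu_{s+1},\dots,\nu_{s'}$ and has the other eigenvalues outside. The same circle does this for $w$ near $w_0$, and by the residue theorem the sum equals $\frac1{2\pi\sqrt{-1}}\oint\zeta\,\chi'(\zeta)\chi(\zeta)^{-1}\,d\zeta$, which is smooth in $w$.
\end{proof}

Thus a principal curvature $\lambda$ of constant multiplicity on an open set is smooth there, and so is the distribution $\ker(A-\lambda)$, the kernel of a smooth family of constant rank. In particular a principal curvature that is simple at $p$ extends to a smooth simple principal curvature $\lambda$ near $p$, with a smooth unit principal vector field $e$, unique up to sign.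

Let $\nabla$ be the Levi-Civita connection of $M$. Codazzi's equation states that $(\nabla_YA)Y'=(\nabla_{Y'}A)Y$.

\begin{lemma}\label{lem:codazzi}
\textup{(a)} If $L$ is a curvature surface of a hypersurface $M$ and $\dim L\ge2$, its principal curvature is constant.
\textup{(b)} If $\lambda$ is a principal curvature of constant multiplicity on an open set, then $E=\ker(A-\lambda)$ is integrable, and its leaves are curvature surfaces.
\end{lemma}

\begin{proof}
Let $Y,Y'$ be vector fields on $L$ in case (a) and sections of $E$ in case (b). Differentiating $AY'=\lambda Y'$ in the direction $Y$, which in case (a) is tangent to the set where the identity holds, gives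
\begin{equation}\label{eq:nablaA}
(\nabla_YA)Y'=(Y\lambda)Y'+(\lambda-A)\nabla_YY' .
\end{equation}
Exchanging $Y$ and $Y'$, subtracting, and using Codazzi's equation and $\nabla_YY'-\nabla_{Y'}Y=[Y,Y']$, we obtain
\[
(Y\lambda)Y'-(Y'\lambda)Y+(\lambda-A)[Y,Y']=0 .
\]
In case (a), $[Y,Y']$ is tangent to $L$, so the last term vanishes; choosing $Y'$ independent of $Y$ at a given point gives $Y\lambda=0$. In case (b), the first two terms lie in $E$ and the last is orthogonal to $E$, because $\lambda-A$ is self-adjoint with kernel $E$. So $(\lambda-A)[Y,Y']=0$, that is, $[Y,Y']\in E$, and the Frobenius theorem applies.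
\end{proof}

So the Dupin condition only concerns simple principal curvatures, and it can be tested pointwise.

\begin{lemma}\label{lem:criterion}
A hypersurface $M$ is Dupin if and only if $(e\lambda)(p)=0$ for every $p\in M$ and every principal curvature $\lambda$ that is simple at $p$, with unit principal vector field $e$. In particular, open subsets of a Dupin hypersurface are Dupin.
\end{lemma}

\begin{proof}
A short integral curve of $e$ through $p$ is a curvature surface with principal curvature $\lambda$; this gives the forward implication. Conversely, assume the condition and let $L$ be a curvature surface with principal curvature $\mu$. If $\dim L\ge2$, use Lemma~\ref{lem:codazzi}(a). If $\dim L=1$ and $p\in L$, then $\mu(p)$ is simple; let $\lambda$ be its smooth extension. Near $p$ the other principal curvatures stay away from $\lambda(p)$, and $\mu$ is continuous on $L$, so $\mu=\lambda$ on $L$ near $p$, and $T_pL=\mathbf Re(p)$. Hence $d\mu=0$ at $p$. As $L$ is connected, $\mu$ is constant.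
\end{proof}

\subsection{Graphs and curvature spheres}\label{sub:graph}

After a permutation of the coordinates of $\mathbf R^n$, which does not change degrees of polynomials, $M$ is locally the graph $y=f(x)$ of a smooth function on an open set $U\subset\mathbf R^\ell$. We write points of $\mathbf R^n$ as $z=(x,y)$, identify the graph with $U$ by $X(x)=(x,f(x))$, and put $N=(-\nabla f,1)/\sqrt{1+|\nabla f|^2}$. The metric is $\langle\xi,\eta\rangle=dX(\xi)\cdot dX(\eta)$, the shape operator is defined by $dN(\xi)=-dX(A\xi)$, and
\begin{equation}\label{eq:A}
A=(1+|\nabla f|^2)^{-1/2}\,(\mathrm{id}+\nabla f\,\nabla f^T)^{-1}\operatorname{Hess}f .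
\end{equation}

Let $\lambda$ be a smooth principal curvature on $U$. The sphere through $X(x)$ with center $X+N/\lambda$ is the \emph{curvature sphere}; for $\lambda(x)=0$ it is the tangent hyperplane. Center and radius blow up where $\lambda$ vanishes, so we record the sphere by its equation, a polynomial of degree at most $2$ in $z\in\mathbf R^n$:
\begin{equation}\label{eq:kappa}
\kappa_x(z)=\lambda(x)\,|z-X(x)|^2-2N(x)\cdot(z-X(x)).
\end{equation}
We view $x\mapsto\kappa_x$ as a smooth map to a finite-dimensional space of polynomials, so that $d\kappa_x(\xi)$ is again a polynomial in $z$.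

\begin{lemma}\label{lem:sphere}
For $\xi\in\mathbf R^\ell$,
\begin{equation}\label{eq:dkappa}
d\kappa_x(\xi)(z)=d\lambda(\xi)\,|z-X|^2-2\,dX\big((\lambda-A)\xi\big)\cdot(z-X).
\end{equation}
At the point $z=X(x)$ both $\kappa_x$ and $d\kappa_x(\xi)$ vanish, and their $z$-gradients are
\begin{equation}\label{eq:grad}
\nabla_z\kappa_x=-2N,\qquad \nabla_z\big(d\kappa_x(\xi)\big)=-2\,dX\big((\lambda-A)\xi\big).
\end{equation}
If $M$ is Dupin and $\lambda$ has constant multiplicity, then $x\mapsto\kappa_x$ is constant on each leaf of $E=\ker(A-\lambda)$.
\end{lemma}

\begin{proof}
Differentiating \eqref{eq:kappa} in $x$ with $z$ fixed gives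
\[
d\lambda(\xi)|z-X|^2-2\lambda\,dX(\xi)\cdot(z-X)-2\,dN(\xi)\cdot(z-X)+2N\cdot dX(\xi),
\]
and \eqref{eq:dkappa} follows from $dN(\xi)=-dX(A\xi)$ and $N\cdot dX(\xi)=0$. The values and gradients at $z=X(x)$ are read off from \eqref{eq:kappa} and \eqref{eq:dkappa}. A leaf of $E$ is a curvature surface, so $d\lambda(\xi)=0$ for $\xi\in E$ by the Dupin condition; both terms of \eqref{eq:dkappa} then vanish.
\end{proof}

The last sentence is the only place where the Dupin condition enters the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}. It already settles the case of one principal curvature: then $E$ is the whole tangent bundle, $\kappa_x=\kappa$ is locally constant, and $M$ lies locally in the sphere or hyperplane $\kappa=0$. Since $\ell=1$ forces $c=1$, this covers all plane curves.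

\section{The idea for surfaces in $\mathbf R^3$}\label{sec:model}

The first case with content is a surface with two simple principal curvatures. By Lemma~\ref{lem:sphere} each family of curvature spheres depends on one parameter only, and the surface is the envelope of both families.

\subsection{The torus}

Formula \eqref{eq:kappa} makes sense for any parametrization, so take the torus of Example~\ref{ex:torus}. For $\lambda=1/r$ the center is $X+rN=Ru(\varphi)$, and
\[
\kappa(\varphi;z)=\tfrac1r\big(|z-Ru(\varphi)|^2-r^2\big),\qquad \kappa_\varphi=-\tfrac{2R}{r}\,u'(\varphi)\cdot z,\qquad \kappa_{\varphi\varphi}=\tfrac{2R}r\,u(\varphi)\cdot z .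
\]
For fixed $\varphi$ the equations $\kappa=\kappa_\varphi=0$ cut the sphere with a plane through its center and give the meridian circle, which is the leaf. Along it $\kappa_{\varphi\varphi}=2R(R+r\cos\theta)/r\ne0$.

For $\lambda=\cos\theta/(R+r\cos\theta)$ expand $\kappa=\lambda|z|^2-2(\lambda X+N)\cdot z+\lambda|X|^2+2N\cdot X$. We have $\lambda X+N=-\frac{R\sin\theta}{R+r\cos\theta}e_3$, $|X|^2=R^2+r^2+2Rr\cos\theta$ and $N\cdot X=-(R\cos\theta+r)$, which gives
\[
(R+r\cos\theta)\,\kappa(\theta;z)=a(z)\cos\theta+b(z)\sin\theta-2Rr,\qquad a=|z|^2-R^2-r^2,\quad b=2Rz_3 .
\]
This is independent of $\varphi$, and it remains smooth at $\cos\theta=0$, where the sphere becomes the plane $z_3=\pm r$. The equations $\kappa=\kappa_\theta=0$ are equivalent to $a\cos\theta+b\sin\theta=2Rr$ and $-a\sin\theta+b\cos\theta=0$, that is, to $a=2Rr\cos\theta$, $b=2Rr\sin\theta$: the parallel circle. Eliminating $\theta$ yields the quartic equation of the torus,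
\[
(|z|^2-R^2-r^2)^2+4R^2z_3^2=4R^2r^2 .
\]

\subsection{A general proper Dupin surface}

The elimination worked because the family of spheres was known explicitly. In general a family $\kappa(v;\cdot)$ is just a smooth curve of polynomials, and one family alone forces nothing: on the cylinder $\Gamma\times\mathbf R$ over the graph $\Gamma$ of the exponential function, the principal curvature $0$ is constant along the rulings, the surface is the envelope of its tangent planes, and it is not algebraic. (It is not Dupin, as the curvature of $\Gamma$ is not constant.) Both families must be used, and only through finitely many derivatives at one point.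

Let $q$ and $x$ be nearby points on one leaf of the first family, let $v$ be a coordinate on a segment through $q$ transverse to the leaf, with $v=0$ at $q$, and let $\kappa(v;z)$ be the curvature sphere at the point $v$ of the segment. A point $x'$ near $x$ lies on the leaf through the point $v=\pi(x')$, and the envelope equations read
\[
\kappa(\pi(x');x',f(x'))=0,\qquad \kappa_v(\pi(x');x',f(x'))=0,
\]
with $\kappa_y\ne0$ and $\kappa_{vv}\ne0$, as seen above for the torus and proved in general in Lemma~\ref{lem:envelope}. Two consequences follow.

First, $X(x)$ solves $\kappa(0;z)=\kappa_v(0;z)=0$. Both equations have the form $\alpha|z|^2+\beta\cdot z+\gamma=0$, and their gradients are independent at $X(x)$ by \eqref{eq:grad}, so they define a circle or a line $\Sigma_1$. It depends only on the $3$-jet of $f$ at $q$, since $\kappa$ involves two derivatives of $f$ and $\kappa_v$ three.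

Second, the jets of $f$ at $x$ can be computed from the jets of the family at $v=0$. Let subscripts $i,k$ denote derivatives in $x_i,x_k$. Differentiating the two equations and using $\kappa_v=0$ gives
\[
f_i=-\frac{\kappa_i}{\kappa_y},\qquad \pi_i=-\frac{\kappa_{vi}+\kappa_{vy}f_i}{\kappa_{vv}} .
\]
Differentiating $\kappa_i+\kappa_yf_i=0$ once more, and using $\kappa_{vi}+\kappa_{vy}f_i=-\kappa_{vv}\pi_i$, gives
\[
f_{ik}=-\frac{\kappa_{ik}+\kappa_{iy}f_k+\kappa_{ky}f_i+\kappa_{yy}f_if_k-\kappa_{vv}\pi_i\pi_k}{\kappa_y},
\]
and so on. The right-hand sides are rational in $z=X(x)$ and in finitely many $v$-derivatives of the coefficients of $\kappa$ at $v=0$, and these depend only on a finite jet of $f$ at $q$.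

Now start at $q_0$ and move to $q_1$ along the first leaf. The point $X(q_1)$ lies on $\Sigma_1$, and the $3$-jet of $f$ at $q_1$ is computed from $X(q_1)$ and a finite jet $j$ of $f$ at $q_0$. This $3$-jet determines the circle or line $\Sigma_2$ containing the leaf of the second family through $q_1$. The union of the curves $\Sigma_2$, as $X(q_1)$ runs over $\Sigma_1$, is a set $F_j$ of dimension at most $2$ that contains a neighborhood of $X(q_0)$ in the surface. The formulas defining $F_j$ are the same for all surfaces; only the parameter $j$ changes. So the $F_j$ are the fibers of one semialgebraic set, and this bounds the degree of their equations. Section~\ref{sec:degree} carries this out with $g$ families instead of two.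

\section{Semialgebraic sets and jets}\label{sec:semialg}

A subset of $\mathbf R^a$ is \emph{semialgebraic} if it is a finite union of sets $\{h=0,\ h_1>0,\dots,h_s>0\}$ with polynomials $h,h_1,\dots,h_s$. (Several equations are merged into one by a sum of squares, and $h=0$ is allowed as a polynomial.) A map between semialgebraic sets is semialgebraic if its graph is. We use the following facts from \cite{BCR}.

\begin{itemize}
\item[(S1)] (Tarski--Seidenberg.) The image of a semialgebraic set under a coordinate projection is semialgebraic. Hence every set defined from polynomial equations and inequalities by logical connectives and quantifiers over real variables is semialgebraic, and compositions of semialgebraic maps are semialgebraic.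
\item[(S2)] A semialgebraic set has finitely many connected components, each semialgebraic. Closures and interiors of semialgebraic sets are semialgebraic.
\item[(S3)] Every semialgebraic set is a finite disjoint union of semialgebraic smooth submanifolds; its dimension is the maximum of their dimensions. A semialgebraic set containing a smooth $r$-dimensional submanifold has dimension $\ge r$. Images under semialgebraic maps do not increase dimension.
\item[(S4)] Partial derivatives of a smooth semialgebraic function on an open semialgebraic set are semialgebraic. Such functions (Nash functions) are real analytic.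
\end{itemize}
By the first part of (S3), a semialgebraic subset of an $m$-dimensional submanifold has dimension $\le m$. We put $\dim\emptyset=-\infty$.

\begin{lemma}[fiber dimension]\label{lem:fiber}
Let $B\subset\mathbf R^a\times\mathbf R^b$ be semialgebraic and let $\operatorname{pr}$ be the projection to $\mathbf R^a$. If all fibers of $\operatorname{pr}|_B$ have dimension $\le e$, then $\dim B\le\dim\operatorname{pr}(B)+e$.
\end{lemma}

\begin{proof}
Let $B\ne\emptyset$, let $B_0\subset B$ be a smooth submanifold of dimension $\dim B$, and let $r$ be the maximal rank of $d(\operatorname{pr}|_{B_0})$. The rank is $r$ on a nonempty open subset of $B_0$. By the constant rank theorem, $\operatorname{pr}(B)$ contains an $r$-dimensional submanifold and some fiber contains a submanifold of dimension $\dim B-r$. So $r\le\dim\operatorname{pr}(B)$ and $\dim B-r\le e$ by (S3).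
\end{proof}

\begin{lemma}[uniform degree]\label{lem:uniform}
Let $F\subset\mathbf R^a\times\mathbf R^n$ be semialgebraic, and suppose every fiber $F_j=\{z:(j,z)\in F\}$ has dimension $\le n-1$. There is $d$ such that every $F_j$ lies in the zero set of a nonzero polynomial of degree $\le d$.
\end{lemma}

\begin{proof}
Write $F$ as a finite union of pieces $\{h_\tau=0,\ h_{\tau1}>0,\dots,h_{\tau s_\tau}>0\}$, and let $d$ be the sum of the degrees in $z$ of the nonzero $h_\tau$. Fix $j$. If the $\tau$-th piece has nonempty fiber over $j$, then $h_\tau(j,\cdot)\not\equiv0$, since otherwise this fiber would be a nonempty open subset of $\mathbf R^n$ and $\dim F_j=n$. The product of the $h_\tau(j,\cdot)$ over these $\tau$ is nonzero, has degree $\le d$, and vanishes on $F_j$.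
\end{proof}

For $k\ge0$ let $J^k$ be the real vector space of \emph{$k$-jets} $(x,(f_\alpha)_{|\alpha|\le k})$, with $x\in\mathbf R^\ell$ and one real coordinate $f_\alpha$ for each multi-index $\alpha$, and let $j^k_xf=(x,(\partial^\alpha f(x))_{|\alpha|\le k})$. Thus $J^0=\mathbf R^n$ and $j^0_xf=X(x)$. If $G$ is a Nash function on an open semialgebraic set $\Omega\subset J^r$, its \emph{total derivative}
\[
D_bG=\frac{\partial G}{\partial x_b}+\sum_{|\alpha|\le r}f_{\alpha+e_b}\frac{\partial G}{\partial f_\alpha}
\]
is, by (S4), a Nash function on the preimage of $\Omega$ in $J^{r+1}$, and the chain rule gives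
\begin{equation}\label{eq:total}
\partial_{x_b}\big[G(j^r_xf)\big]=(D_bG)(j^{r+1}_xf).
\end{equation}
The formulas for $X$ and $N$ and formula \eqref{eq:A} define $X$, $N$, $A$ as Nash maps on $J^2$. At every jet $A$ is self-adjoint for the inner product with matrix $\mathrm{id}+\nabla f\nabla f^T$, so its eigenvalues $\nu_1\le\dots\le\nu_\ell$ are real. They are continuous functions on $J^2$, and semialgebraic ones by (S1), being characterized by $\nu_1\le\dots\le\nu_\ell$ and $\det(t-A)=\prod_s(t-\nu_s)$.

\section{A uniform degree bound for proper Dupin hypersurfaces}\label{sec:degree}

\begin{proposition}\label{prop:degree}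
There is $d=d(n)$ such that for every proper Dupin hypersurface $M\subset\mathbf R^n$ and every $p\in M$ some nonzero polynomial of degree $\le d$ vanishes on a neighborhood of $p$ in $M$.
\end{proposition}

\subsection{The type of a point}

Let $M$ be the graph of $f$ over $U$ near $p=X(x_0)$. Let $\lambda_1<\dots<\lambda_g$ be the distinct principal curvatures and $m_1,\dots,m_g$ their multiplicities at $x_0$, so $\sum m_i=\ell$. Near $x_0$ the ordered eigenvalues form $g$ separated clusters of sizes $m_1,\dots,m_g$; as there are exactly $g$ distinct eigenvalues, each cluster is a single eigenvalue. This is where properness is used. After shrinking $U$ the multiplicities are constant, the $\lambda_i$ and $E_i=\ker(A-\lambda_i)$ are smooth, the $E_i$ are integrable, and $\mathbf R^\ell=\bigoplus_iE_i$.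

We need transversals to the leaves that come from a finite list, so we use coordinate subspaces. For each $i$ choose $K_i\subset\{1,\dots,\ell\}$ with $|K_i|=\ell-m_i$ such that the span $\mathbf R^{K_i}$ of the $e_b$, $b\in K_i$, is complementary to $E_i(x_0)$. The data $(m_1,\dots,m_g)$, $(K_1,\dots,K_g)$ form the \emph{type}; for given $n$ there are finitely many types. By the Frobenius theorem there are a neighborhood $Q_i\subset U$ of $x_0$, on which $\mathbf R^{K_i}$ stays complementary to $E_i$, and a submersion $\sigma_i:Q_i\to\mathbf R^{\ell-m_i}$ with $\ker d\sigma_i=E_i$ and connected fibers, called \emph{plaques}. (If $m_i=\ell$, then $K_i=\emptyset$ and $Q_i$ is a single plaque.)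

\subsection{The envelope equations}

We first isolate the formal computation of Section~\ref{sec:model}.

\begin{lemma}\label{lem:universal}
Fix $\mu\ge1$. For each multi-index $\alpha\ne0$ there is a universal expression $\rho_\alpha$, a polynomial in the partial derivatives of order $\le|\alpha|$ of an $\mathbf R^\mu$-valued function $\Psi(v;x,y)$, $(v,y)\in\mathbf R^{\mu-1}\times\mathbf R$, divided by a power of $\Delta=\det\partial\Psi/\partial(v,y)$, with the following property. If $\Psi$, $\pi$, $f$ are smooth, $\Psi(\pi(x');x',f(x'))=0$ for $x'$ near $x$, and $\Delta\ne0$ at $(\pi(x);x,f(x))$, then $\partial^\alpha f(x)$ is the value of $\rho_\alpha$ at that point.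
\end{lemma}

\begin{proof}
Put $w=(\pi,f)$. Applying $\partial^\alpha$ to the identity and using the chain rule gives $\frac{\partial\Psi}{\partial(v,y)}\,\partial^\alpha w=-B_\alpha$, where $B_\alpha$ is a universal polynomial in the derivatives of $\Psi$ of order $\le|\alpha|$ and the $\partial^\beta w$ with $0<|\beta|<|\alpha|$. By Cramer's rule and induction on $|\alpha|$, every component of $\partial^\alpha w$ has the stated form; $\rho_\alpha$ is the last one.
\end{proof}

Fix $i$, drop it from the notation, and let $\kappa_x$ be the curvature sphere \eqref{eq:kappa} of $\lambda=\lambda_i$. For $q\in Q$ and small $v\in\mathbf R^K$ put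
\[
\kappa(v;z)=\kappa_{q+v}(z),\qquad \Psi(v;z)=\big(\kappa(v;z),\,(\partial_{v_b}\kappa(v;z))_{b\in K}\big)\in\mathbf R^{1+\ell-m}=\mathbf R^{n-m}.
\]
The function $\Psi$ is built from the spheres near $q$; the next lemma says that it controls $f$ at every point $x$ of the plaque of $q$.

\begin{lemma}\label{lem:envelope}
Let $q,x\in Q$ lie in the same plaque. At the point $(0;X(x))$ we have
\[
\Psi=0,\qquad \operatorname{rank}\partial_z\Psi=n-m,\qquad \det\frac{\partial\Psi}{\partial(v,y)}\ne0,
\]
and $\partial^\alpha f(x)=\rho_\alpha$ for all $\alpha\ne0$, with $\rho_\alpha$ evaluated on the derivatives of $\Psi$ at $(0;X(x))$.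
\end{lemma}

\begin{proof}
Since $\mathbf R^K$ is complementary to $\ker d\sigma$, the map $v\mapsto\sigma(q+v)$ is a diffeomorphism from a neighborhood of $0$ in $\mathbf R^K$ onto a neighborhood of $\sigma(q)=\sigma(x)$. Composing $\sigma$ with its inverse gives a smooth map $\pi:O\to\mathbf R^K$ on a neighborhood $O$ of $x$, with $\pi(x)=0$ and $\sigma(q+\pi(x'))=\sigma(x')$; its differential $d\pi_{x'}$ is onto with kernel $E(x')$. The points $x'$ and $q+\pi(x')$ lie in the same plaque, so Lemma~\ref{lem:sphere} gives $\kappa_{x'}=\kappa(\pi(x');\cdot)$ and, after differentiation with $z$ fixed,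
\begin{equation}\label{eq:chain}
d\kappa_{x'}(\xi)(z)=\sum_{b\in K}\partial_{v_b}\kappa(\pi(x');z)\,\big(d\pi_{x'}(\xi)\big)_b .
\end{equation}
At $z=X(x')$ both $\kappa_{x'}$ and the left side of \eqref{eq:chain} vanish. As $d\pi_{x'}$ is onto,
\begin{equation}\label{eq:envelope}
\Psi\big(\pi(x');x',f(x')\big)=0\qquad(x'\in O).
\end{equation}
Choose $\xi_b\in\mathbf R^\ell$ with $d\pi_x(\xi_b)=e_b$ for $b\in K$. They form a basis of a complement of $E(x)=\ker(\lambda-A)$, and $\partial_{v_b}\kappa(0;\cdot)=d\kappa_x(\xi_b)$ by \eqref{eq:chain}.

\emph{Rank.} By \eqref{eq:grad} the $z$-gradients of the components of $\Psi$ at $(0;X(x))$ are $-2N$ and $-2\,dX((\lambda-A)\xi_b)$. The first is normal to $M$; the others are tangent, and independent because $\lambda-A$ is injective on the span of the $\xi_b$.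

\emph{Determinant.} Differentiate the component $\partial_{v_b}\kappa(\pi(x');X(x'))=0$ of \eqref{eq:envelope} at $x$ in the direction $\xi_c$. By \eqref{eq:grad},
\[
\partial_{v_b}\partial_{v_c}\kappa(0;X(x))=-\nabla_z(\partial_{v_b}\kappa)\cdot dX(\xi_c)=2\langle(\lambda-A)\xi_b,\xi_c\rangle .
\]
The symmetric form $\langle(\lambda-A)\,\cdot,\cdot\rangle$ has kernel $E(x)$. It is nondegenerate on any complement of $E(x)$, since a vector of the complement that is orthogonal to the complement for this form is orthogonal to everything. So the matrix $(\partial_{v_b}\partial_{v_c}\kappa)$ is invertible. The first row of $\partial\Psi/\partial(v,y)$ is $(\partial_v\kappa,\partial_y\kappa)=(0,\dots,0,-2N\cdot e_n)$ with $N\cdot e_n\neq0$, so the determinant is $\pm2(N\cdot e_n)\det(\partial_{v_b}\partial_{v_c}\kappa)\ne0$.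

The last assertion is Lemma~\ref{lem:universal} applied to \eqref{eq:envelope}.
\end{proof}

\subsection{A universal relation between jets}

Lemma~\ref{lem:envelope} still refers to the function $f$. We now turn it into a semialgebraic relation between a jet at $q$ and a jet at $x$ that depends only on the type. The difficulty is that total derivatives need a smooth function on an \emph{open} set of jets, while the jets with prescribed multiplicities form a thin set as soon as some $m_i\geq2$, and a single eigenvalue is not smooth there. The remedy is to extend $\lambda_i$ as the mean of a block of eigenvalues.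

Fix a type. Let $\Omega^2\subset J^2$ be the set where $\nu_s<\nu_{s+1}$ for $s=m_1,\ m_1+m_2,\ \dots,\ m_1+\dots+m_{g-1}$; it is open and semialgebraic. Let $\Omega^k\subset J^k$ be its preimage for $k\ge2$. On $\Omega^2$ the eigenvalues fall into $g$ blocks of sizes $m_1,\dots,m_g$, and the mean $\hat\lambda_i$ of the $i$-th block is semialgebraic and, by Lemma~\ref{lem:block}, smooth. For $f$ as above, $j^2_xf\in\Omega^2$ and $\hat\lambda_i(j^2_xf)=\lambda_i(x)$ on $U$.

Let $\hat c_{i,\gamma}$, $|\gamma|\le2$, be the coefficients of the polynomial $\hat\lambda_i|z-X|^2-2N\cdot(z-X)$ in $z$; they are Nash functions on $\Omega^2$. For $k\ge0$ and $j\in\Omega^{k+4}$ define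
\[
\kappa_i^j(v;z)=\sum_{|\beta|\le k+2}\ \sum_{|\gamma|\le2}\frac{(D^\beta\hat c_{i,\gamma})(j)}{\beta!}\,v^\beta z^\gamma,\qquad \Psi_i^j=\big(\kappa_i^j,(\partial_{v_b}\kappa_i^j)_{b\in K_i}\big),
\]
where $v\in\mathbf R^{K_i}$, $\beta$ runs over multi-indices supported in $K_i$, and $D^\beta$ is the iterated total derivative. These are polynomials in $(v,z)$ whose coefficients are semialgebraic functions of $j$. Let $\Sigma_i^j$ be the set of $z=(x,y)\in\mathbf R^n$ with
\[
\Psi_i^j(0;z)=0,\qquad \operatorname{rank}\partial_z\Psi_i^j(0;z)=n-m_i,\qquad \det\frac{\partial\Psi_i^j}{\partial(v,y)}(0;z)\ne0,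
\]
and let $T_i^k\subset\Omega^{k+4}\times J^k$ be the set of pairs $(j,j')$, $j'=(x,(f'_\alpha)_{|\alpha|\le k})$, such that $z=(x,f'_0)\in\Sigma_i^j$ and $f'_\alpha=\rho_\alpha$ for $0<|\alpha|\le k$, with $\rho_\alpha$ evaluated on the derivatives of $\Psi^j_i$ at $(0;z)$. The loss of four orders is explained as follows: $\kappa$ depends on the $2$-jet, $\Psi$ contains one $v$-derivative of $\kappa$, and even for $k=0$ the definition of $\Sigma^j_i$ involves first derivatives of $\Psi$.

\begin{lemma}\label{lem:T}
\textup{(a)} $T_i^k$ is semialgebraic and depends only on $n$, the type, $i$ and $k$.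
\textup{(b)} For each $j\in\Omega^{k+4}$, $\dim\{j':(j,j')\in T_i^k\}\le m_i$.
\textup{(c)} If $f$ is as above and $q,x$ lie in the same plaque of $Q_i$, then $(j_q^{k+4}f,\,j^k_xf)\in T_i^k$.
\end{lemma}

\begin{proof}
(a) The derivatives of $\Psi_i^j$ at $(0;z)$ are polynomials in $z$ with coefficients semialgebraic in $j$. The rank condition says that some maximal minor is nonzero, and the denominators of the $\rho_\alpha$ are nonzero on $\Sigma^j_i$. Apply (S1).

(b) The set $\Sigma_i^j$ is semialgebraic and relatively open in $\{\Psi_i^j(0;\cdot)=0\}$, which is defined by $n-m_i$ equations with independent differentials at the points of $\Sigma_i^j$. So $\Sigma^j_i$ is empty or an $m_i$-dimensional submanifold. The set in (b) is its image under the semialgebraic map $z\mapsto j'$. The rank condition is included in the definition for this purpose: it makes the bound hold for \emph{every} jet $j$, whether or not $j$ comes from a Dupin hypersurface.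

(c) Let $j=j_q^{k+4}f$. The coefficients of $\kappa(v;z)=\kappa_{q+v}(z)$ are $\hat c_{i,\gamma}(j^2_{q+v}f)$, so by \eqref{eq:total} $\kappa_i^j$ is the Taylor polynomial of order $k+2$ in $v$ of $\kappa(v;z)$. Hence each component of $\Psi-\Psi_i^j$ is a polynomial in $z$ whose coefficients have vanishing $v$-derivatives of order $\le k+1$ at $v=0$, and all derivatives of order $\le k+1$ of $\Psi$ and $\Psi_i^j$ in $(v,z)$ agree at the points $(0;z)$. The conditions defining $T_i^k$ involve only such derivatives, and they hold for $\Psi$ by Lemma~\ref{lem:envelope}.
\end{proof}

\subsection{Chains}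

One step along $E_i$ reaches only an $m_i$-dimensional set of points. Moving along $E_1,\dots,E_g$ in turn, we reach a neighborhood of $p$ in $M$, and the dimensions add up to $\ell$ and no more. Each step costs four orders, so we start with a jet of order $4g$.

A \emph{chain} from $j\in\Omega^{4g}$ is a sequence $j_0=j,j_1,\dots,j_g$ with $j_s\in J^{4(g-s)}$ and $(j_{s-1},j_s)\in T_s^{4(g-s)}$ for $s=1,\dots,g$; the orders match because $T_s^{4(g-s)}\subset\Omega^{4(g-s+1)}\times J^{4(g-s)}$. Let $F\subset\Omega^{4g}\times\mathbf R^n$ be the set of $(j,z)$ such that some chain from $j$ ends at $j_g=z\in J^0=\mathbf R^n$. It is semialgebraic by (S1) and depends only on $n$ and the type.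

\begin{lemma}\label{lem:chain}
\textup{(a)} $\dim F_j\le n-1$ for every $j\in\Omega^{4g}$.
\textup{(b)} For $j=j^{4g}_{x_0}f$, the set $F_j$ contains a neighborhood of $p$ in $M$.
\end{lemma}

\begin{proof}
(a) Fix $j=j_0$, and let $C_s$ be the semialgebraic set of $(j_1,\dots,j_s)$ satisfying the first $s$ chain conditions. By Lemma~\ref{lem:T}(b), $\dim C_1\le m_1$. Forgetting $j_s$ maps $C_s$ into $C_{s-1}$ with fibers of dimension $\le m_s$, so $\dim C_s\le m_1+\dots+m_s$ by Lemma~\ref{lem:fiber} and induction. The set $F_j$ is a projection of $C_g$, and $\dim C_g\le\ell$.

(b) Let $Y_{s,1},\dots,Y_{s,m_s}$ be a smooth frame of $E_s$ near $x_0$. For small $t=(t_1,\dots,t_g)\in\prod_s\mathbf R^{m_s}$ put $q_0=x_0$, let $q_s$ be the image of $q_{s-1}$ under the time-one flow of $t_s\cdot Y_s=\sum_bt_{s,b}Y_{s,b}$, and set $\Theta(t)=q_g$. For $t=0$ all flow curves are constant, so by smooth dependence on parameters, for small $t$ the map $\Theta$ is defined and smooth and the flow curves stay in $\bigcap_iQ_i$. If only $t_s$ is nonzero, $\Theta(\epsilon t)$ is the integral curve of $t_s\cdot Y_s$ through $x_0$ at time $\epsilon$; hence $d\Theta_0(t)=\sum_st_s\cdot Y_s(x_0)$, an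 isomorphism because $\mathbf R^\ell=\bigoplus_sE_s(x_0)$. By the inverse function theorem the image of $\Theta$ contains a neighborhood of $x_0$. The curve from $q_{s-1}$ to $q_s$ lies in $Q_s$ and is tangent to $E_s$, so $\sigma_s$ is constant on it and $q_{s-1},q_s$ lie in one plaque of $Q_s$. By Lemma~\ref{lem:T}(c), $j_s=j^{4(g-s)}_{q_s}f$ is a chain from $j$ ending at $X(\Theta(t))$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
By Lemma~\ref{lem:chain}(a), Lemma~\ref{lem:uniform} applies to the set $F$ of each type. Let $d(n)$ be the maximum of the resulting bounds over the finitely many types, and use Lemma~\ref{lem:chain}(b).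
\end{proof}

\section{Functions that are algebraic of bounded degree on a dense set}\label{sec:dense}

Proposition~\ref{prop:degree} gives equations near the points of $\mathcal G$, a priori different on different components, and none at the points of $\mathcal G^c$. At such a point the only available information is the Taylor series, so we study the polynomial relations that it satisfies. For $P\in\mathbf R[x,y]=\mathbf R[x_1,\dots,x_\ell,y]$ write $P_f(x)=P(x,f(x))$.

\begin{proposition}\label{prop:dense}
Let $W\subset\mathbf R^\ell$ be an open ball and $f\in C^\infty(W)$. Suppose that each point of a dense open subset of $W$ has a neighborhood on which $P_f=0$ for some nonzero polynomial $P$ of degree $\le d$, where $P$ may depend on the point and $d$ does not. For $a\in W$ let $\mathfrak p_a\subset\mathbf R[x,y]$ be the ideal of all $P$ such that $P_f$ has zero Taylor series at $a$. Then $\mathfrak p_a$ is independent of $a$ and is generated by an irreducible polynomial of degree $\le d$.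
\end{proposition}

The mechanism is visible for $\ell=1$. If irreducible polynomials $P_1$ and $P_2$ annihilate $f$ to the left and to the right of a point $a$, both lie in $\mathfrak p_a$; this ideal is prime and principal, so $P_1$ and $P_2$ are proportional. The proof makes this work when the exceptional set is an arbitrary closed nowhere dense set.

\begin{proof}
Let $\mathcal P_d$ be the finite-dimensional space of polynomials in $(x,y)$ of degree $\le d$. Put
\[
V_k(a)=\{P\in\mathcal P_d:\partial^\alpha P_f(a)=0\text{ for }|\alpha|\le k\},\qquad V(a)=\bigcap_kV_k(a)=\mathfrak p_a\cap\mathcal P_d .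
\]
For fixed $a$ the decreasing sequence $V_k(a)$ stabilizes, so $V(a)=V_k(a)$ for large $k$. For fixed $k$, $V_k(a)$ is the kernel of a matrix depending smoothly on $a$, so $\dim V_k(a')\le\dim V_k(a)$ for $a'$ near $a$.

\emph{Step 1: $V(a)\ne0$ for all $a$.} The set $\{\dim V_k\ge1\}$ is closed in $W$ and, by hypothesis, dense, so it is $W$. Taking $k$ large for a given $a$ gives the claim. This is the step that needs the bound on the degree.

\emph{Step 2: $\mathfrak p_a=(P_a)$ with $P_a$ irreducible and $P_a\in V(a)$.} The ideal $\mathfrak p_a$ is the kernel of the ring homomorphism from $\mathbf R[x,y]$ to the integral domain $\mathbf R[[t_1,\dots,t_\ell]]$ that sends $x_i$ to $a_i+t_i$ and $y$ to the Taylor series of $f$ at $a$. So it is prime. It is nonzero by Step 1, and $\mathfrak p_a\cap\mathbf R[x]=0$, since a polynomial in $x$ with zero Taylor series is zero. Therefore the ideal $\mathfrak p'$ that it generates in the principal ideal domain $\mathbf R(x)[y]$ is a nonzero prime ideal, and $\mathfrak p'\cap\mathbf R[x,y]=\mathfrak p_a$: if $hP\in\mathfrak p_a$ with $0\ne h\in\mathbf R[x]$, then $P\in\mathfrak p_a$. Choose a generator $P_a$ of $\mathfrak p'$ in $\mathbf R[x][y]$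 whose coefficients have no common factor in $\mathbf R[x]$. By Gauss' lemma $P_a$ is irreducible in $\mathbf R[x,y]$, and it divides in $\mathbf R[x,y]$ every polynomial that it divides in $\mathbf R(x)[y]$. So $\mathfrak p_a=(P_a)$. By Step 1 some nonzero multiple of $P_a$ has degree $\le d$, so $\deg P_a\le d$.

\emph{Step 3: $V$ is locally constant where its dimension is minimal.} Let $r=\min_W\dim V\ge1$ and $Z=\{a:\dim V(a)=r\}$. For $a_0\in Z$ choose $k$ with $V_k(a_0)=V(a_0)$. For $a$ near $a_0$ we have $r\le\dim V(a)\le\dim V_k(a)\le r$. So $Z$ is open, and near $a_0$ the spaces $V(a)=V_k(a)$ are kernels of a smooth family of matrices of constant rank; they admit a smooth frame $P^a_1,\dots,P^a_r$ on a small ball around $a_0$. If $a\mapsto P^a$ is a smooth section of $V$, then $\partial^\alpha(P^a)_f(a)=0$ for all $\alpha$ and $a$, and differentiating in $a_i$ gives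
\[
\partial^\alpha\big(\partial_{a_i}P^a\big)_f(a)+\partial^{\alpha+e_i}(P^a)_f(a)=0 .
\]
The second term vanishes because $P^a\in V(a)$, a condition on derivatives of all orders. So $\partial_{a_i}P^a\in V(a)$, and $\partial_{a_i}P^a_b=\sum_c\Gamma^c_{ib}(a)P^a_c$ with smooth $\Gamma^c_{ib}$. Let $\psi$ be a linear functional on $\mathcal P_d$ vanishing on $V(a_0)$. Along a ray $a(\tau)=a_0+\tau\xi$ the functions $\psi_b(\tau)=\psi(P_b^{a(\tau)})$ satisfy $\psi_b'=\sum_{c}\big(\sum_i\xi_i\Gamma^c_{ib}\big)\psi_c$ and $\psi_b(0)=0$, so they vanish. Hence $V(a)\subset V(a_0)$, with equality by dimension.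

\emph{Step 4: $Z=W$.} Let $Z_0$ be a component of $Z$; it is open and nonempty, and $V$ is constant on it. Fix $a_1\in Z_0$ and let $a\in W$ lie in the closure of $Z_0$. For $P\in V(a_1)$ all derivatives of $P_f$ vanish on $Z_0$, hence at $a$. So $P_{a_1}\in\mathfrak p_a=(P_a)$. As $P_{a_1}$ is irreducible and $P_a$ is not a unit, $\mathfrak p_a=\mathfrak p_{a_1}$. Then $V(a)=V(a_1)$ has dimension $r$, so $a\in Z$; a small ball around $a$ lies in $Z$ and meets $Z_0$, so $a\in Z_0$. Thus $Z_0$ is closed in $W$, and $Z_0=W$.

So $V$ is constant on $W$. Since $P_a\in V(a)\subset\mathfrak p_a$, the ideal $\mathfrak p_a$ is generated by $V(a)$ and is constant too.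
\end{proof}

\begin{lemma}\label{lem:nash}
Under the hypotheses of Proposition~\ref{prop:dense}, $f$ is semialgebraic, hence Nash and real analytic on $W$.
\end{lemma}

\begin{proof}
Let $P$ be the common generator; then $P(x,f(x))=0$ on $W$. It has positive degree in $y$ and is irreducible in $\mathbf R(x)[y]$, hence has no multiple roots over that field of characteristic zero. So the product $\delta(x)$ of its leading coefficient and its discriminant with respect to $y$ is a nonzero polynomial. The set $D=W\cap\{\delta\ne0\}$ is open, dense in $W$ and semialgebraic, with finitely many semialgebraic components $D_i$. Over $D_i$ the complex roots of $P(x,\cdot)$ are distinct and vary continuously; nonreal roots come in conjugate pairs, so a real root stays real and a nonreal root nonreal under small perturbations. Hence the real roots are constant in number and given by continuous functions $\xi_1<\dots<\xi_s$, which are semialgebraic by (S1). The closed sets $\{f=\xi_r\}$ are disjoint and cover the connected set $D_i$, so $f|_{D_i}$ is one of the $\xi_r$. Thus the graph of $f|_D$ is semialgebraic, and the graph of $f$ is its closure in $W\times\mathbf R$. Apply (S2) and (S4).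
\end{proof}

Both the smoothness and the degree bound are needed. The function equal to $0$ for $x\le0$ and to $x^{k+1}$ for $x\ge0$ is $C^k$ and algebraic of bounded degree off the origin, but not analytic.

\begin{example}\label{ex:cantor}
There is a smooth function on $(0,1)$ that is not analytic and agrees with a polynomial near each point of a dense open set. Let $f_0\in C^\infty(\mathbf R)$ be $0$ on $[0,\frac13]$ and $1$ on $[\frac23,1]$, and start a list of closed intervals with these two. Let $B_1,B_2,\dots$ be the open subintervals of $(0,1)$ with rational endpoints, and let $\eta\in C^\infty(\mathbf R)$ be $1$ on $[-\frac12,\frac12]$ with support in $(-1,1)$. If $B_k$ meets an interval on the list, put $f_k=f_{k-1}$. Otherwise let $a$ be the midpoint of $B_k$ and $t_k$ the Taylor polynomial of order $k$ of $f_{k-1}$ at $a$, put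
\[
f_k=f_{k-1}+\eta\big(\tfrac{x-a}{\epsilon}\big)(t_k-f_{k-1}),
\]
and add $[a-\frac\epsilon2,a+\frac\epsilon2]$ to the list. By Leibniz' rule and Taylor's formula the derivative of order $i\le k$ of the correction is $O(\epsilon^{k+1-i})$, so $\epsilon$ can be chosen so small that the correction is supported in $B_k$ and has $C^k$ norm $\le2^{-k}$. Then $f=\lim f_k$ is smooth. Corrections never affect intervals already listed, so $f$ is a polynomial on each listed interval, and their interiors meet every $B_k$. Being $0$ on one interval and $1$ on another, $f$ is not analytic.
\end{example}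

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}

Let $M$ be Dupin and $p\in M$. Choose a neighborhood of $p$ in $M$ that is the graph of $f\in C^\infty(W)$ over an open ball $W$ in a coordinate hyperplane, and identify it with $W$. Each point of the dense open set $\mathcal G\cap W$ has an open neighborhood on which $c$ is constant, and this neighborhood is proper Dupin by Lemma~\ref{lem:criterion}. By Proposition~\ref{prop:degree}, $f$ satisfies the hypothesis of Proposition~\ref{prop:dense} with $d=d(n)$, and by Lemma~\ref{lem:nash} it is a Nash function on $W$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]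
By (S4) the map $x\mapsto j^2_xf$ is semialgebraic, so the ordered principal curvatures $\nu_1\le\dots\le\nu_\ell$ are semialgebraic functions on $W$. The set $\{c=s\}$, where exactly $s-1$ of the inequalities $\nu_r\le\nu_{r+1}$ are strict, is semialgebraic, and so by (S2) is
\[
\mathcal G\cap W=\bigcup_{s=1}^\ell\operatorname{int}\{x\in W:c(x)=s\}.
\]
It therefore has finitely many components. They are connected open sets whose union $\mathcal G\cap W$ is dense in $W$, so $p$ is not bad. Since $p$ was arbitrary, $S=\emptyset$, and if $M$ is connected then $M\setminus S=M$ has exactly one component.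
\end{proof}

\begin{corollary}
If $M$ is a compact Dupin hypersurface, $\mathcal G$ has finitely many components.
\end{corollary}

\begin{proof}
Cover $M$ by finitely many charts $W$ as above. A component of $\mathcal G$ meets some $W$, and then contains one of the finitely many components of $\mathcal G\cap W$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The Nash property, and with it analyticity, was shown at the beginning of this section. For $p\in M$ let $\mathfrak p_p(M)\subset\mathbf R[z_1,\dots,z_n]$ be the ideal of polynomials whose restriction to $M$ vanishes to infinite order at $p$. The definition does not depend on a chart, and in a graph chart it is the ideal of Proposition~\ref{prop:dense}. So $\mathfrak p_p(M)$ is locally constant in $p$, hence constant on the connected manifold $M$, and equal to $(P)$ with $P$ irreducible of degree $\le d(n)$. In particular $M\subset Z(P)$. A polynomial vanishing on $Z(P)$ vanishes on $M$, hence lies in $(P)$. So the ideal of $Z(P)$ is the prime ideal $(P)$, which means that $Z(P)$ is irreducible. Finally $Z(P)$ contains an $(n-1)$-dimensional submanifold and, as $P\ne0$, no open subset of $\mathbf R^n$, so its dimension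 is $n-1$ by (S3).
\end{proof}

Connectedness is needed for the first assertion: a polynomial vanishing on two parallel hyperplanes is divisible by both of their linear equations.

\section{Analytic continuation of the Dupin condition}\label{sec:C}

To prove Theorem~\ref{thm:C} we must continue the equations $e\lambda=0$ of Lemma~\ref{lem:criterion} across points where a simple principal curvature collides with another one. There $\lambda$ and $e$ need not be smooth, and $e$ is in any case defined only up to sign. We therefore look for a single function built from $A$ and $\nabla A$ by polynomial operations, whose vanishing expresses all these equations. The adjugate matrix provides it: at a simple eigenvalue it is a multiple of $ee^T$, and at a multiple eigenvalue it vanishes.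

\begin{lemma}\label{lem:Phi}
For a hypersurface $M$ and $p\in M$ let $\chi(t)=\det(t-A)$ and
\[
\Phi(p)=\sum_{\lambda\text{ simple at }p}\chi'(\lambda)^6\,(e\lambda)^4 .
\]
Then $M$ is Dupin if and only if $\Phi\equiv0$. The function $\Phi$ is smooth, and it is real analytic if $M$ is real analytic.
\end{lemma}

\begin{proof}
The sum does not change when $e$ or $N$ changes sign, so $\Phi$ is well defined on $M$. Since $\chi'(\lambda)\ne0$ at a simple eigenvalue, the first assertion is Lemma~\ref{lem:criterion}.

On a graph chart let $e_1,\dots,e_\ell$ be the orthonormal frame obtained from the coordinate frame by the Gram--Schmidt process. Regard $A$ as a symmetric matrix in this frame, and let $h_{ijk}=\langle(\nabla_{e_i}A)e_j,e_k\rangle$. Let $C(t)$ be the adjugate matrix of $t-A$, and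
\[
H(t)=\sum h_{ijk}\,h_{i'j'k'}\,C_{ii'}(t)\,C_{jj'}(t)\,C_{kk'}(t),
\]
summed over all six indices. This is a polynomial in $t$ whose coefficients are polynomials in the entries of $A$ and the $h_{ijk}$. These are smooth functions on the chart, and analytic ones if $f$ is analytic, because the frame, the unit normal and the Christoffel symbols are obtained from derivatives of $f$ by rational operations and square roots of positive functions. The same holds for $\operatorname{tr}\big(H(A)^2\big)=\sum_{s=1}^\ell H(\nu_s)^2$. We show that this function is $\Phi$.

At a point $p$ let $w_1,\dots,w_\ell$ be an orthonormal basis of eigenvectors for $\nu_1,\dots,\nu_\ell$. From $C(t)=\chi(t)(t-A)^{-1}$, valid for $t$ not an eigenvalue, we get the polynomial identity $C(t)=\sum_s\prod_{r\ne s}(t-\nu_r)\,w_sw_s^T$. If $\lambda$ is a multiple eigenvalue, every product vanishes at $t=\lambda$, so $C(\lambda)=0$ and $H(\lambda)=0$. If $\lambda$ is simple, one term survives and $C(\lambda)=\chi'(\lambda)\,ee^T$, so $H(\lambda)=\chi'(\lambda)^3\langle(\nabla_eA)e,e\rangle^2$. By \eqref{eq:nablaA} with $Y=Y'=e$,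
\[
\langle(\nabla_eA)e,e\rangle=e\lambda+\langle\nabla_ee,(\lambda-A)e\rangle=e\lambda .
\]
Hence $H(\lambda)^2=\chi'(\lambda)^6(e\lambda)^4$, and summing over the eigenvalues gives $\Phi(p)$.
\end{proof}

Continuity of $\Phi$ alone shows that a smooth hypersurface with a dense open Dupin subset is Dupin.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M$ be connected and Dupin. It is real analytic by Theorem~\ref{thm:B}, and any component of the dense open set $\mathcal G$ is a nonempty open proper Dupin subset.

Conversely, let $M$ be connected and real analytic with a nonempty open Dupin subset $O$. The function $\Phi$ is defined by local data, so it vanishes on $O$. The set $D$ of points near which $\Phi$ vanishes identically is open and nonempty. If $p$ is in its closure, take an analytic graph chart over a ball around $p$; there $\Phi$ is analytic and vanishes on a nonempty open set, so it vanishes on the chart and $p\in D$. Thus $D=M$, and $M$ is Dupin by Lemma~\ref{lem:Phi}.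
\end{proof}

Analyticity cannot be dropped from the converse: a smooth connected plane curve that contains a line segment and has nonzero curvature somewhere has a proper Dupin open subset and is not Dupin.

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{CCJ} Thomas Cecil, Quo-Shin Chi and Gary Jensen, \emph{On Kuiper's conjecture}, arXiv:math/0512089 (2005).

\end{thebibliography}
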